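\title{No largest analytic $\sigma$-ideal of compact sets in the Tukey order}

\begin{abstract}
We consider analytic $\sigma$-ideals of compact subsets of compact metric spaces that are not locally compact in the Vietoris topology, ordered by inclusion and compared by Tukey reduction. We show that this class has no largest element and that it has a strictly increasing cofinal chain of length $\omega_1$, so that its cofinality is $\aleph_1$. To each such ideal $\mathcal J$ we attach a countable ordinal $\rho(\mathcal J)$ that measures how long finitely many small sets can be shrunk while their union stays large. To each well-founded tree $T$ of infinite rank we attach an ideal $\mathcal I_T$ that is Tukey reducible to $\mathcal J$ only if the rank of $T$ is at most $\rho(\mathcal J)$.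
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{directed order} is a partial order $(D,\le)$ in which any two elements have a common upper bound. A subset of $D$ is \emph{bounded} if it has an upper bound in $D$, and \emph{cofinal} if every element of $D$ lies below one of its elements. A map $f\colon D\to E$ between directed orders is a \emph{Tukey map} if it sends unbounded sets to unbounded sets, that is, if $A\subseteq D$ is bounded whenever $f[A]$ is bounded. If such a map exists, $D$ is \emph{Tukey reducible} to $E$, written $D\le_T E$. Equivalently, there is a map $E\to D$ that sends cofinal sets to cofinal sets; in this form, $D\le_TE$ says that the cofinal structure of $D$ can be read off from that of $E$. A composition of Tukey maps is a Tukey map, so $\le_T$ is transitive. We write $D\equiv_TE$ if $D\le_TE$ and $E\le_TD$, and $D<_TE$ if $D\le_TE$ and $E\not\le_TD$.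

Let $X$ be a compact metric space and let $K(X)$ be the space of its compact subsets with the Vietoris topology. A \emph{$\sigma$-ideal of compact sets} on $X$ is a family $\mathcal I\subseteq K(X)$ that is closed under taking compact subsets and contains every compact set that is a countable union of members of $\mathcal I$; it contains $\emptyset$, the empty union. It is \emph{analytic} if it is an analytic subset of $K(X)$. We regard $\mathcal I$ as a directed order under inclusion. A family $\mathcal A\subseteq\mathcal I$ is bounded exactly when the closure of $\bigcup\mathcal A$ belongs to $\mathcal I$, so Tukey reduction compares two ideals by asking which families of small sets have a small closed union. Two examples to keep in mind are the family $K(G)$ of all compact subsets of a fixed $G_\delta$ set $G\subseteq X$ and the family of compact null sets of a Borel probability measure on $X$.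

The $\sigma$-ideals that are locally compact in the Vietoris topology are the families $K(U)$ with $U$ open in its closure, and each of them is Tukey equivalent to the one-element order or to $(\mathbb N,\le)$; see Lemma~\ref{lem:loccomp}. We set them aside and let $\mathfrak S$ be the class of all analytic $\sigma$-ideals of compact sets that are not locally compact, the underlying compact metric space being allowed to vary from ideal to ideal. The following question is posed in \cite{Solecki}.

\medskip
\noindent\emph{Is there $\mathcal J\in\mathfrak S$ such that $\mathcal I\le_T\mathcal J$ for every $\mathcal I\in\mathfrak S$?}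
\medskip

There is a natural way to try to build such a $\mathcal J$. Every member of $\mathfrak S$ reduces to one on $2^{\mathbb N}$, and an analytic $\sigma$-ideal on $2^{\mathbb N}$ is $G_\delta$, so it is described by a code $e$ that lists countably many clopen sets. Write $\mathcal I_e$ for the ideal with code $e$. Given a space $E$ of codes, consider the family of all compact $L\subseteq E\times2^{\mathbb N}$ whose section $L_e$ lies in $\mathcal I_e$ for every $e$. The map $K\mapsto\{e\}\times K$ reduces $\mathcal I_e$ to this family, so if $E$ could be taken to consist of all codes, we would have a largest ideal. The obstacle is that a code is valid only if $\mathcal I_e$ is closed under unions, and this is the well-foundedness of certain trees. One obtains a Polish space of codes, and hence an analytic ideal $\mathcal J_\xi$, after bounding the ranks of these trees by a countable ordinal $\xi$. The question thus becomes whether the increasing family $(\mathcal J_\xi)_{\xi<\omega_1}$ is eventually constant up to $\equiv_T$. One might guess that it is: a Tukey map is an arbitrary function, with no continuity or measurability,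 and has no evident reason to respect the ranks of trees of clopen sets. The guess is wrong.

\begin{theorem}\label{thm:A}
For every $\mathcal J\in\mathfrak S$ there is $\mathcal I\in\mathfrak S$, on a zero-dimensional compact metric space and containing all singletons, with $\mathcal I\not\le_T\mathcal J$. Hence $\mathfrak S$ has no largest element under $\le_T$.
\end{theorem}

The \emph{cofinality} of $\mathfrak S$ is the least cardinality of a subfamily of $\mathfrak S$ such that every member of $\mathfrak S$ is Tukey reducible to some member of the subfamily.

\begin{theorem}\label{thm:B}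
There are $\mathcal J^*_\gamma\in\mathfrak S$, $\gamma<\omega_1$, with $\mathcal J^*_\gamma<_T\mathcal J^*_\delta$ for $\gamma<\delta$, such that every member of $\mathfrak S$ is Tukey reducible to $\mathcal J^*_\gamma$ for some $\gamma$. Hence every countable subfamily of $\mathfrak S$ has a strict upper bound in $\mathfrak S$, and the cofinality of $\mathfrak S$ under $\le_T$ is exactly $\aleph_1$.
\end{theorem}

Both theorems are proved in ZFC. Section~\ref{sec:prelim} collects the tools. The proof of Theorem~\ref{thm:A} occupies Section~\ref{sec:rank} (the ordinal $\rho(\mathcal J)$), Section~\ref{sec:IT} (the ideals $\mathcal I_T$) and Section~\ref{sec:bound} (the inequality between $\operatorname{rk}(T)$ and $\rho(\mathcal J)$). Section~\ref{sec:chain} carries out the gluing construction and proves Theorem~\ref{thm:B}.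

\section{Hyperspaces, $G_\delta$ ideals and trees}\label{sec:prelim}

Throughout, $\mathbb N=\{0,1,2,\dots\}$ and $X$ is a compact metric space.

\subsection{The hyperspace}
The Vietoris topology on $K(X)$ is generated by the sets $\{K:K\subseteq V\}$ and $\{K:K\cap V\ne\emptyset\}$ with $V\subseteq X$ open. The space $K(X)$ is compact and metrizable, $\emptyset$ is an isolated point, and on the nonempty sets the topology is given by the Hausdorff metric $d_H$. For $U\subseteq X$ let $K(U)=\{K\in K(X):K\subseteq U\}$. We use the following standard facts.
\begin{itemize}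
\item[(K1)] The relation $L\subseteq K$ is closed in $K(X)^2$, and $(K,L)\mapsto K\cup L$ is continuous. If $K_i\to K$, $x_i\in K_i$ and $x_i\to x$, then $x\in K$.
\item[(K2)] A decreasing sequence in $K(X)$ converges to its intersection.
\item[(K3)] If $G=\bigcap_aG_a$ with $G_a$ open, then $K(G)=\bigcap_aK(G_a)$ is $G_\delta$ in $K(X)$.
\item[(K4)] If $g\colon X'\to X$ is continuous, so is $K\mapsto g[K]$ from $K(X')$ to $K(X)$.
\end{itemize}
Now let $X$ be zero-dimensional, that is, let it have a base of clopen sets. Then $X$ has only countably many clopen subsets, the sets $\{K:K\cap O\ne\emptyset\}$ with $O$ clopen are clopen in $K(X)$, and they and their complements generate the topology. Every $K\in K(X)$ is the intersection of a decreasing sequence of clopen sets, so (K2) gives: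
\begin{itemize}
\item[(K5)] If $X$ is zero-dimensional, $\mathcal U\subseteq K(X)$ is open and $K\in\mathcal U$, then there is a clopen set $C\supseteq K$ with $C\in\mathcal U$.
\end{itemize}
A family $\mathcal A\subseteq K(X)$ is \emph{hereditary} if it is closed under compact subsets and \emph{upward closed} if it is closed under compact supersets; each is the complement of a family of the other kind.

\subsection{Descriptive set theory}
A subspace of a Polish space is Polish if and only if it is $G_\delta$. Every nonempty compact metric space is a continuous image of $2^{\mathbb N}$, and every zero-dimensional Polish space embeds in $2^{\mathbb N}$. The Jankov--von Neumann uniformization theorem states that if $Z,Z'$ are Polish and $R\subseteq Z\times Z'$ is analytic with projection $Z$, then there is $h\colon Z\to Z'$ with $(x,h(x))\in R$ for all $x$ that is measurable with respect to the $\sigma$-algebra generated by the analytic sets. Analytic sets have the Baire property, so $h$ is Baire measurable, and a Baire measurable map between Polish spaces is continuous when restricted to a suitable dense $G_\delta$ set. The analyticity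 of our ideals will be exploited only through the following theorem.

\begin{theorem}[Kechris--Louveau--Woodin \cite{KLW}]\label{thm:KLW}
Every analytic $\sigma$-ideal of compact subsets of a compact metric space $X$ is $G_\delta$ in $K(X)$.
\end{theorem}

\subsection{Four lemmas on ideals}
A \emph{presentation} of a family $\mathcal I\subseteq K(X)$ is a decreasing sequence $(\mathcal U_a)_{a\in\mathbb N}$ of open hereditary subsets of $K(X)$ with $\mathcal I=\bigcap_a\mathcal U_a$. One thinks of the members of $\mathcal U_a$ as the sets that are small to precision $a$.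

\begin{lemma}\label{lem:present}
Every hereditary $G_\delta$ family $\mathcal I\subseteq K(X)$ has a presentation. In particular, every analytic $\sigma$-ideal of compact sets has one.
\end{lemma}

\begin{proof}
Write $K(X)\setminus\mathcal I=\bigcup_n\mathcal C_n$ with $\mathcal C_n$ compact. The upward closure $\mathcal C_n^\uparrow=\{K:L\subseteq K\text{ for some }L\in\mathcal C_n\}$ is the projection of the set $\{(L,K):L\in\mathcal C_n,\ L\subseteq K\}$, which is compact by (K1), so it is closed. It is disjoint from $\mathcal I$ because $\mathcal I$ is hereditary. Put $\mathcal U_a=K(X)\setminus\bigcup_{n\le a}\mathcal C_n^\uparrow$. The last sentence follows from Theorem~\ref{thm:KLW}.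
\end{proof}

For $G_\delta$ families, closure under countable unions comes for free from closure under finite unions. We shall use this for both families of ideals that we construct.

\begin{lemma}\label{lem:sigma}
Let $X$ be zero-dimensional and let $\mathcal I\subseteq K(X)$ be nonempty, hereditary, $G_\delta$ and closed under finite unions. Then $\mathcal I$ is a $\sigma$-ideal of compact sets.
\end{lemma}

\begin{proof}
Let $K=\bigcup_iK_i$ be compact with $K_i\in\mathcal I$, and suppose $K\notin\mathcal I$. Let $V$ be the union of all clopen $O$ with $K\cap O\in\mathcal I$. Every compact $L\subseteq K\cap V$ is covered by finitely many such $O$, so $L\in\mathcal I$. In particular, the compact set $K'=K\setminus V$ is nonempty. It is the union of the closed sets $K'\cap K_i$, so by the Baire category theorem there are a clopen $O$ and an $i$ with $\emptyset\ne K'\cap O\subseteq K_i$. Put $N=K'\cap O\in\mathcal I$. Since $O$ meets $K'$, it is not contained in $V$, so $K\cap O\notin\mathcal I$.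

Choose clopen sets $O=W_0\supseteq W_1\supseteq\cdots$ with intersection $N$ and let $L_j=K\cap(W_j\setminus W_{j+1})$. Then $L_j$ is a compact subset of $K\cap O$ disjoint from $N$, so $L_j\subseteq K\cap V$ and $L_j\in\mathcal I$. For $A\subseteq\mathbb N$ let $L_A=N\cup\bigcup_{j\in A}L_j$. Given $\varepsilon>0$, some $W_{j_0}$ lies in the $\varepsilon$-neighborhood of $N$, and $L_j\subseteq W_{j_0}$ for $j\ge j_0$. It follows that $L_A$ is closed, since a sequence of points taken from $L_j$ with $j\to\infty$ accumulates only in $N$, and that $d_H(L_A,L_{A'})\le\varepsilon$ whenever $A$ and $A'$ agree below $j_0$. So $A\mapsto L_A$ is a continuous map $2^{\mathbb N}\to K(X)$, and $\{A:L_A\in\mathcal I\}$ is a $G_\delta$ set containing all finite sets, hence a dense $G_\delta$. Complementation is a homeomorphism of $2^{\mathbb N}$ and two dense $G_\delta$ sets intersect, so there is $A$ with $L_A,L_{\mathbb N\setminus A}\in\mathcal I$. Then $K\cap O=L_A\cup L_{\mathbb N\setminus A}\in\mathcal I$, a contradiction.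
\end{proof}

A set $U\subseteq X$ is \emph{locally closed} if it is open in its closure, equivalently, if it is a difference of two closed sets. A dense locally closed set is open, so in the next lemma $U$ is open in $X$ once $X$ is replaced by the closure of $\bigcup\mathcal I$, a change that affects neither the order nor the topology of $\mathcal I$.

\begin{lemma}\label{lem:loccomp}
A $\sigma$-ideal of compact sets $\mathcal I$ on $X$ is locally compact if and only if $\mathcal I=K(U)$ for a locally closed set $U\subseteq X$, and then $U=\bigcup\mathcal I$. In this case $\mathcal I$ is Tukey equivalent to the one-element order or to $(\mathbb N,\le)$.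
\end{lemma}

\begin{proof}
If $U$ is open in $F=\overline U$, then $K(U)$ is open in the compact space $K(F)$, hence locally compact. Conversely, let $\mathcal I$ be locally compact, $U=\bigcup\mathcal I=\{x:\{x\}\in\mathcal I\}$ and $F=\overline U$. The finite subsets of $U$ belong to $\mathcal I$ and are dense in $K(F)$, so $\mathcal I$ is a dense locally compact subspace of $K(F)$ and therefore open in $K(F)$. Thus for each $x\in U$ there is $\varepsilon_x>0$ such that $\mathcal I$ contains every compact subset of $F$ lying in the closed ball $B_x$ of radius $\varepsilon_x$ about $x$. Taking singletons, we see that $U$ is open in $F$. A compact $K\subseteq U$ is a finite union of sets $K\cap B_x\in\mathcal I$, so $\mathcal I=K(U)$.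

If $U$ is compact, $K(U)$ has a largest element, all its subsets are bounded, and any map to or from the one-element order is a Tukey map. Otherwise $D=F\setminus U$ is closed and nonempty, and the sets $K_j=\{x\in F:d(x,D)\ge2^{-j}\}$ form an increasing cofinal sequence in $K(U)$ that is not bounded. Then $j\mapsto K_j$ and $K\mapsto\min\{j:K\subseteq K_j\}$ are Tukey maps.
\end{proof}

\begin{lemma}\label{lem:cantor}
For every $\mathcal I\in\mathfrak S$ there is $\mathcal I'\in\mathfrak S$ on $2^{\mathbb N}$ with $\mathcal I\le_T\mathcal I'$.
\end{lemma}

\begin{proof}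
Let $\mathcal I$ be on $X$. Since the one-point space $\{\emptyset\}$ is locally compact, $X\ne\emptyset$, and there is a continuous surjection $g\colon2^{\mathbb N}\to X$. The family $\mathcal I'=\{K\in K(2^{\mathbb N}):g[K]\in\mathcal I\}$ is a $\sigma$-ideal of compact sets because images commute with unions, and it is analytic by (K4). Since $g[g^{-1}(K)]=K$, we have $K\in\mathcal I$ if and only if $g^{-1}(K)\in\mathcal I'$. The map $K\mapsto g^{-1}(K)$ is a Tukey map: if $g^{-1}(K)\subseteq L\in\mathcal I'$ for all $K$ in some family, then $K\subseteq g[L]\in\mathcal I$ for all these $K$.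

Suppose that $\mathcal I'$ is locally compact and let $U=\bigcup\mathcal I$. Then $U'=\bigcup\mathcal I'=g^{-1}(U)$, and by Lemma~\ref{lem:loccomp}, $\mathcal I'=K(U')$ and $U'$ is open in $F'=\overline{U'}$. For $K\in K(X)$ we get $K\in\mathcal I\iff g^{-1}(K)\subseteq g^{-1}(U)\iff K\subseteq U$, so $\mathcal I=K(U)$. Moreover $U=g[F']\setminus g[F'\setminus U']$, because a point of $F'$ is mapped into $U$ exactly when it lies in $U'$. So $U$ is a difference of compact sets and $\mathcal I$ is locally compact, a contradiction.
\end{proof}

\subsection{Trees and ranks}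
A \emph{tree} on a set $\Lambda$ is a set $S$ of finite sequences from $\Lambda$ that contains the empty sequence $\langle\rangle$ and is closed under initial segments. We write $s\subsetneq s'$ if $s'$ properly extends $s$. The tree is \emph{well-founded} if it has no infinite branch. In that case the recursion
\[
\operatorname{rk}_S(s)=\sup\{\operatorname{rk}_S(s')+1:s\subsetneq s'\in S\}
\]
assigns an ordinal to each node, and $\operatorname{rk}(S)=\operatorname{rk}_S(\langle\rangle)$. Each of the following facts is proved by induction on the rank.
\begin{itemize}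
\item[(R1)] If $S'$ is well-founded and $\varphi\colon S\to S'$ satisfies $\varphi(s)\subsetneq\varphi(s')$ whenever $s\subsetneq s'$, then $S$ is well-founded and $\operatorname{rk}_S(s)\le\operatorname{rk}_{S'}(\varphi(s))$ for all $s$; hence $\operatorname{rk}(S)\le\operatorname{rk}(S')$.
\item[(R2)] A well-founded tree on a countable set has rank below $\omega_1$.
\item[(R3)] For every $\alpha<\omega_1$ there is a well-founded tree $T_\alpha$ on $\mathbb N$ of rank $\alpha$: let $T_0=\{\langle\rangle\}$, and for $\alpha=\{\beta_j:j\in\mathbb N\}\neq0$ attach a copy of $T_{\beta_j}$ at the node $\langle j\rangle$.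
\item[(R4)] If all sequences in $S$ have length at most $N$, then $\operatorname{rk}(S)\le N$. So a tree of rank at least $\omega$ has sequences of every finite length.
\end{itemize}

\section{Small sets with a large union}\label{sec:rank}

Let $Y$ be a zero-dimensional compact metric space and $\mathcal J$ an analytic $\sigma$-ideal of compact sets on $Y$. Fix a presentation $(\mathcal U_a)$ of $\mathcal J$ and let $\mathcal H_m=K(Y)\setminus\mathcal U_m$. The sets $\mathcal H_m$ are closed and upward closed, and their union is the complement of $\mathcal J$; a member of $\mathcal H_m$ is large in a uniform sense.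

The union of $p$ members of $\mathcal J$ is in $\mathcal J$, but the union of $p$ members of $\mathcal U_a$ need not be in $\mathcal U_m$, however large $a$ is. We want to measure this failure of uniformity. Consider $p$ decreasing sequences of clopen sets that are extended in turn, one set at a time, the $a$-th set chosen being small to precision $a$, and ask how long the union of the $p$ most recent sets can stay in $\mathcal H_m$.

\begin{definition}\label{def:Tmp}
For $m\in\mathbb N$ and $p\ge1$ let $\mathcal T_{m,p}$ be the tree of all finite sequences $(O_1,\dots,O_i)$ of clopen subsets of $Y$ such that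
\begin{itemize}
\item[(T1)] $O_a\in\mathcal U_a$ for $1\le a\le i$, and $O_a\subseteq O_{a-p}$ for $p<a\le i$;
\item[(T2)] $O_a\cup O_{a-1}\cup\dots\cup O_{a-p+1}\in\mathcal H_m$ for $p\le a\le i$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:rho}
Each $\mathcal T_{m,p}$ is well-founded, and $\rho(\mathcal J)=\sup_{m,p}\operatorname{rk}(\mathcal T_{m,p})$ is a countable ordinal.
\end{lemma}

\begin{proof}
Suppose that $(O_a)_{a\ge1}$ is an infinite branch. For each residue $z$ modulo $p$ let $M^z=\bigcap_{a\equiv z}O_a$. It is a subset of $O_a\in\mathcal U_a$ for infinitely many $a$, and the $\mathcal U_a$ are hereditary and decreasing, so $M^z\in\mathcal J$. The sets $W_a=O_a\cup\dots\cup O_{a-p+1}$, $a\ge p$, decrease, since $W_{a+1}$ arises from $W_a$ by replacing $O_{a+1-p}$ with its subset $O_{a+1}$. A point of $W=\bigcap_aW_a$ lies in infinitely many $O_a$, hence in infinitely many $O_a$ with $a$ in one residue class $z$, hence in $M^z$; and $M^z\subseteq W_a$ for all $a\ge p$. So $W=\bigcup_zM^z\in\mathcal J$. On the other hand $W_a\to W$ by (K2) and $\mathcal H_m$ is closed, so $W\in\mathcal H_m$, which is disjoint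 from $\mathcal J$. The second statement follows from (R2).
\end{proof}

The ordinal $\rho(\mathcal J)$ is defined relative to the presentation, which we suppress from the notation; everything we prove holds for every presentation.

\begin{example}\label{ex:rho}
For $p=1$ the conditions $O_a\in\mathcal U_a$ and $O_a\in\mathcal H_m$ force $a<m$, so the first case of interest is $p=2$. For $\mathcal J=K(G)$ with $G=\bigcap_aG_a$, $G_a$ open and decreasing, take $\mathcal U_a=K(G_a)$. Then (T1) gives $O_a\cup\dots\cup O_{a-p+1}\subseteq G_{a-p+1}$, so (T2) fails for $a=m+p$. For the compact null sets of a Borel probability measure $\mu$ take $\mathcal U_a=\{K:\mu(K)<2^{-a}\}$. Then $\mu(O_a\cup\dots\cup O_{a-p+1})<2^{p-a}$, so (T2) again fails for $a=m+p$. In both cases all $\mathcal T_{m,p}$ have finite rank and $\rho(\mathcal J)\le\omega$.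
\end{example}

\section{The ideals $\mathcal I_T$}\label{sec:IT}

Fix a well-founded tree $T$ on $\mathbb N$ with $\operatorname{rk}(T)\ge\omega$. We write its elements as $t=(t(1),\dots,t(r))$ and fix $c_0$ with $\langle c_0\rangle\in T$. Our ideal lives on
\[
\Omega=\prod_{m\in\mathbb N}\{0,\dots,2^m-1\}.
\]
Let $\Sigma_u=\prod_{m<u}\{0,\dots,2^m-1\}$ be the set of \emph{nodes of level $u$}, so that $\Sigma_0=\{\langle\rangle\}$. A node $v$ of level $m$ has $2^m$ \emph{successors}, its extensions of level $m+1$. Let $x|u$ be the restriction of a point or node $x$ to the coordinates below $u$, and let $P|u=\{x|u:x\in P\}$ for a set $P$ of points or nodes. For $v\in\Sigma_u$ and $B\subseteq\Sigma_u$ put $[v]=\{x\in\Omega:x|u=v\}$ and $[B]=\bigcup_{v\in B}[v]$. The sets $\{P\in K(\Omega):P|d=B\}$ form a clopen base of $K(\Omega)$; so $P_i\to P$ if and only if for each $d$ we have $P_i|d=P|d$ for all large $i$.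

\subsection{A play with two threads}\label{sub:play}
We look for an ideal whose tree $\mathcal T_{m,2}$ contains a copy of $T$. Let $\mathcal I$ be any analytic $\sigma$-ideal on $\Omega$ containing all singletons, with presentation $(\mathcal U_a)$. Condition (T1) can always be met as follows. Fix a node $s$ of level $k_0$ and put $O_{-1}=O_0=[s]$. In stage~1 pick $x\in[s]$; the sets $[x|k]$ decrease to $\{x\}\in\mathcal U_1$, so $O_1=[x|k_1]\in\mathcal U_1$ for any sufficiently large $k_1>k_0$. In stage~2 pick a point $x_w\in[w]$ for every extension $w$ of $s$ of level $k_1$; the finite set of these points is in $\mathcal I\subseteq\mathcal U_2$, so $O_2=\bigcup_w[x_w|k_2]\in\mathcal U_2$ for any sufficiently large $k_2>k_1$. In general, in stage $a$ pick $x_w\in[w]$ for every node $w$ of level $k_{a-1}$ with $[w]\subseteq O_{a-2}$, and let $O_a=\bigcup_w[x_w|k_a]\in\mathcal U_a$; then $O_a\subseteq O_{a-2}$.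

The sets with odd index form one \emph{thread} and those with even index another. During stage $a$, between the levels $k_{a-1}$ and $k_a$, the thread with the parity of $a$ is \emph{frozen}: each of its nodes is continued along a single path. The other thread is \emph{free}: it branches fully. To get (T2) we must define $\mathcal I$ so that the unions $O_a\cup O_{a-1}$ all lie in one closed set $\mathcal H_m$ disjoint from $\mathcal I$. Four considerations shape the definition.

\emph{The play needs a clock.} By Lemma~\ref{lem:rho} the unions cannot stay in $\mathcal H_m$ for all $a$. We therefore require that the play be labeled by a node $t\in T$, one entry $t(a)$ per stage.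

\emph{Limits of large sets must be large.} The tree $T$ is infinitely branching, so labels need not converge. We require $t(a)\le k_a$, which costs nothing because $k_a$ may be taken as large as we like. Then in a sequence of plays either the data of each stage stabilize, or some stage becomes infinitely long. In the second case one thread is frozen forever, but any other thread is free forever and carries a large set.

\emph{If $K\cup L$ is large, then $K$ or $L$ must be large.} So we can only ask for a fixed fraction $2^{-n}$ of the successors at a free level and of the threads, and allow $n$ to increase by one. With two threads, $K$ might inherit only one of them, and that one might be frozen forever in a limit. So the number of threads must be large compared with $2^n$, for every $n$.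

\emph{The play must be available above every level.} For an arbitrary Tukey map we shall control $m$ only on an open set of compact sets, which fixes their restrictions to some level $d$.

The last two points are met by dividing the levels into epochs $l=0,1,2,\dots$, with a new play of $2^l$ threads in epoch $l$.

\subsection{Patterns and largeness}

\begin{definition}\label{def:pattern}
A \emph{pattern} $\pi$ consists of levels $0=u_0<u_1<\cdots$ and, for each \emph{epoch} $l\in\mathbb N$, of \emph{stage levels} $u_l=k_0<k_1<\dots<k_r=u_{l+1}$, where $r\ge1$ depends on $l$, and a \emph{label} $t\in T$ of length $r$ with $t(i)\le k_i$ for $1\le i\le r$. Epoch $l$ has \emph{threads} $z\in\{0,\dots,2^l-1\}$. \emph{Stage $i$} of the epoch consists of the levels $m\in[k_{i-1},k_i)$; at these levels the thread $z\equiv i\pmod{2^l}$ is \emph{frozen} and all other threads are \emph{free}. A \emph{partial pattern of length $l$} consists of such data for the epochs $0,\dots,l-1$ only.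
\end{definition}

Note that $u_l\ge l$. Every partial pattern extends to a pattern by \emph{trivial epochs}, which have one stage, label $\langle c_0\rangle$ and end level $u_{h+1}=\max(u_h+1,c_0)$.

\begin{definition}\label{def:large}
Fix epoch $l$ of a pattern and $n\in\mathbb N$. The \emph{quota} of thread $z$ at level $m\in[u_l,u_{l+1})$ is $\theta_n(z,m)=1$ if $z$ is frozen at $m$ and $\theta_n(z,m)=2^{m-n}$ if $z$ is free at $m$. For $B\subseteq\Sigma_{u_{l+1}}$ define $B^{z,n}_m\subseteq\Sigma_m$ by downward recursion: $B^{z,n}_{u_{l+1}}=B$, and for $u_l\le m<u_{l+1}$ the set $B^{z,n}_m$ consists of the nodes with at least $\theta_n(z,m)$ successors in $B^{z,n}_{m+1}$. The thread $z$ is \emph{$n$-good for $B$ at $s$} if $s\in B^{z,n}_{u_l}$, and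
\[
\partial_{l,n}B=\{s\in\Sigma_{u_l}:\text{at least }2^{l-n}\text{ threads are $n$-good for $B$ at }s\}.
\]
\end{definition}

The operator $\partial_{l,n}$ depends only on $l$, $n$ and the stage levels of the epoch, not on the label. All quotas are positive, so meeting a quota always means having at least one successor. Epoch $0$ has a single thread, which is always frozen, so $\partial_{0,n}B=\{\langle\rangle\}$ exactly when $B\ne\emptyset$.

\begin{example}\label{ex:tiny}
Let epoch $1$ have stage levels $1<2<3$. There is one node $s=\langle0\rangle$ of level $1$, and $\Sigma_3=\{\langle0,a,b\rangle:a<2,\ b<4\}$. Thread $1$ is frozen at level $1$ and thread $0$ at level $2$. For $n=0$, thread $0$ is good for $B\subseteq\Sigma_3$ at $s$ if for both $a$ some $\langle0,a,b\rangle$ is in $B$; thread $1$ is good if for some $a$ all four $\langle0,a,b\rangle$ are in $B$; and $s\in\partial_{1,0}B$ if both are good. The set $B=\{\langle0,0,b\rangle:b<4\}\cup\{\langle0,1,0\rangle\}$ of Figure~\ref{fig:threads} has this property. For $n=1$ one good thread suffices and both quotas of thread $0$ equal $1$, so $s\in\partial_{1,1}B$ for every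 nonempty $B$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \s in {0,6} {
  \foreach \a in {0,1} {
    \draw[gray!60] ({\s+2.25},0) -- ({\s+0.9+2.7*\a},1);
    \foreach \b in {0,1,2,3} {
      \draw[gray!60] ({\s+0.9+2.7*\a},1) -- ({\s+2.7*\a+0.6*\b},2);
    }
  }
}
\draw[very thick] (0,2) -- (0.9,1) -- (2.25,0) -- (3.6,1) -- (2.7,2);
\draw[very thick] (8.25,0) -- (6.9,1);
\foreach \b in {0,1,2,3} { \draw[very thick] (6.9,1) -- ({6+0.6*\b},2); }
\node at (-1.1,0) {\small level 1};
\node at (-1.1,1) {\small level 2};
\node at (-1.1,2) {\small level 3};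
\node at (2.25,-0.5) {\small thread 0};
\node at (8.25,-0.5) {\small thread 1};
\end{tikzpicture}
\caption{The nodes of levels $1,2,3$, drawn twice, for an epoch with two threads and stage levels $1<2<3$. Thread $0$ (left, heavy edges) is free in the first stage, where it uses all successors, and frozen in the second, where it uses one successor of each node. Thread $1$ (right) is frozen first and free afterward. Both threads are $0$-good for the set formed by the five leaves reached by heavy edges in either picture.}
\label{fig:threads}
\end{figure}

\begin{lemma}\label{lem:basic}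
Fix epoch $l$ of a pattern, $n\in\mathbb N$, a thread $z$ and $B,C\subseteq\Sigma_{u_{l+1}}$.
\begin{itemize}
\item[(a)] \emph{(Comparison.)} Let $R_m\subseteq\Sigma_m$, $u_l\le m\le u_{l+1}$, be sets such that $R_{u_{l+1}}\subseteq B$ and each $v\in R_m$ with $m<u_{l+1}$ has at least $\theta_n(z,m)$ successors in $R_{m+1}$. Then $R_m\subseteq B^{z,n}_m$ for all $m$.
\item[(b)] \emph{(Monotonicity.)} If $B\subseteq C$ and $n\le n'$, then $\partial_{l,n}B\subseteq\partial_{l,n'}C$.
\item[(c)] \emph{(Extension.)} Every node of $B^{z,n}_m$ and every node of $\partial_{l,n}B$ has an extension in $B$.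
\item[(d)] \emph{(Splitting.)} $\partial_{l,n}(B\cup C)\subseteq\partial_{l,n+1}B\cup\partial_{l,n+1}C$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By downward induction on $m$: if $R_{m+1}\subseteq B^{z,n}_{m+1}$, then $v\in R_m$ has at least $\theta_n(z,m)$ successors in $B^{z,n}_{m+1}$.

(b) Since $\theta_n\ge\theta_{n'}$, part (a) with $R_m=B^{z,n}_m$ gives $B^{z,n}_m\subseteq C^{z,n'}_m$. So $n$-good threads for $B$ are $n'$-good for $C$, and $2^{l-n}\ge2^{l-n'}$.

(c) A node of $B^{z,n}_m$ has a successor in $B^{z,n}_{m+1}$; iterate. At a node of $\partial_{l,n}B$ at least one thread is good.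

(d) We show $(B\cup C)^{z,n}_m\subseteq B^{z,n+1}_m\cup C^{z,n+1}_m$ by downward induction. Let $v\in(B\cup C)^{z,n}_m$. By the inductive hypothesis $v$ has at least $\theta_n(z,m)$ successors in $B^{z,n+1}_{m+1}\cup C^{z,n+1}_{m+1}$. If $z$ is frozen at $m$, one successor lies in one of the two sets, and the quota $1$ is met for that set. If $z$ is free, at least $2^{m-n-1}=\theta_{n+1}(z,m)$ of them lie in the same set. Finally, if $2^{l-n}$ threads are $n$-good for $B\cup C$ at $s$, each is $(n+1)$-good for $B$ or for $C$, so at least $2^{l-n-1}$ are $(n+1)$-good for the same set.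
\end{proof}

\begin{definition}\label{def:IT}
Let $\pi$ be a pattern, or a partial pattern of length at least $l$. A set $B\subseteq\Sigma_{u_l}$ is \emph{$(\pi,n)$-large} if $\langle\rangle\in\partial_{0,n}\partial_{1,n}\cdots\partial_{l-1,n}B$. For a pattern $\pi$, a set $P\in K(\Omega)$ is \emph{$(\pi,n)$-large} if $P|u_l$ is $(\pi,n)$-large for all $l$. Let
\begin{gather*}
\mathcal F_{n,q}=\{P\in K(\Omega):P\text{ is $(\pi,n)$-large for some pattern $\pi$ with }u_{n+1}\le q\},\\
\mathcal P=\bigcup_{n,q\in\mathbb N}\mathcal F_{n,q},\qquad\mathcal I_T=K(\Omega)\setminus\mathcal P.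
\end{gather*}
\end{definition}

We record four consequences of Lemma~\ref{lem:basic}.
\begin{itemize}
\item[(L1)] Each $\mathcal F_{n,q}$ is upward closed, by (b).
\item[(L2)] If $C\subseteq\Sigma_{u_l}$ is $(\pi,n)$-large and $C\subseteq\partial_{l,n}B$, then $B$ is $(\pi,n)$-large, by (b). If $B\subseteq\Sigma_{u_{l+1}}$ is $(\pi,n)$-large, then $\partial_{l,n}B\ne\emptyset$, by (c).
\item[(L3)] By (c), $\partial_{l,n}(P|u_{l+1})\subseteq P|u_l$, so by (b) largeness of $P|u_{l+1}$ implies largeness of $P|u_l$. Hence $P$ is $(\pi,n)$-large as soon as $P|u_l$ is $(\pi,n)$-large for infinitely many $l$.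
\item[(L4)] If $B\subseteq\Sigma_{u_l}$ is $(\pi,n)$-large, then so is the clopen set $[B]$. Indeed, for $h\ge l$, part (a) with $R_m=[B]|m$ shows that all threads of epoch $h$ are good for $[B]|u_{h+1}$ at all nodes of $[B]|u_h$; apply (L2) inductively and then (L3).
\end{itemize}

\begin{remark}\label{rem:q}
Let $v$ be a node of level $u\ge\max(1,c_0)$, and let $\pi$ have $u_1=u$, with one stage and label $\langle c_0\rangle$ in epoch $0$. Then $\{v\}$ is $(\pi,0)$-large, so $[v]\in\mathcal F_{0,u}$ by (L4). Hence all members of $\mathcal I_T$ are nowhere dense. Also, every singleton $\{x\}=\lim_u[x|u]$ is a limit of members of $\bigcup_q\mathcal F_{0,q}$. This is the reason for the parameter $q$: in the epochs $l\le n$ one good thread suffices and it may be the frozen one, so these epochs must not be allowed to become long in a limit.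
\end{remark}

\subsection{Limits of large sets}

\begin{lemma}\label{lem:closure}
$\overline{\mathcal F_{n,q}}\subseteq\mathcal P$ for all $n,q$. Hence $\mathcal P=\bigcup_{n,q}\overline{\mathcal F_{n,q}}$ is $F_\sigma$.
\end{lemma}

\begin{proof}
Let $P_i\to P$, where $P_i$ is $(\pi_i,n)$-large and $\pi_i$ has levels $u^i_l$ with $u^i_{n+1}\le q$. List the stages of a pattern in their natural order, epoch after epoch. The \emph{record} of a stage is the triple formed by its end level $k$, its label entry $c$, and a mark saying whether it is the last stage of its epoch. A pattern is determined by its sequence of records, and since $c\le k$, there are only finitely many records with a given end level.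

Let $I_0=\mathbb N$. Suppose that $I_\nu$ is infinite and that the first $\nu$ records of $\pi_i$ do not depend on $i\in I_\nu$. If the end level of the next stage of $\pi_i$ takes some value for infinitely many $i\in I_\nu$, choose an infinite $I_{\nu+1}\subseteq I_\nu$ on which the next record is constant. Otherwise this end level tends to infinity along $I_\nu$, and we stop.

\emph{Case 1: the process never stops.} We obtain an infinite sequence of records, each initial part of which is an initial part of the sequence of records of infinitely many $\pi_i$. Infinitely many of these records are marked as last. Otherwise some epoch would have stages $1,2,\dots$ with entries $t(1),t(2),\dots$, and each $(t(1),\dots,t(j))$ would be an initial segment of a label of some $\pi_i$; this is an infinite branch of $T$. So the records define a pattern $\pi$, and $u_{n+1}\le q$. Given $l$, choose $i$ such that $\pi_i$ and $\pi$ agree on the epochs below $l$ and $P_i|u_l=P|u_l$. Then $P|u_l$ is $(\pi,n)$-large. Thus $P\in\mathcal F_{n,q}$.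

\emph{Case 2: the process stops at $I=I_\nu$.} The first $\nu$ records describe complete epochs $0,\dots,l-1$ and $j\ge0$ stages of epoch $l$, with levels $u_l=k_0<\dots<k_j$ and entries $t(1),\dots,t(j)$ common to all $\pi_i$, $i\in I$. Each such $\pi_i$ has a stage $j+1$ in epoch $l$, and its end level $k^i_{j+1}$ tends to infinity along $I$. The stages of the epochs $0,\dots,n$ end by level $q$, so $l\ge n+1$. Let $z^*\equiv j+1\pmod{2^l}$ be the thread frozen in the long stage.

The limit set no longer sees the end of epoch $l$, so we supply a new pattern. Let $c$ be the label entry of stage $j+1$ of epoch $l$ in one fixed $\pi_{i_0}$, $i_0\in I$, so that $(t(1),\dots,t(j),c)\in T$. Let $\pi'$, with levels $u'_h$, agree with the $\pi_i$ on the epochs below $l$; let its epoch $l$ have stage levels $k_0,\dots,k_j$ and $u'_{l+1}=\max(k_j+1,c)$ and label $(t(1),\dots,t(j),c)$; and let all later epochs be trivial. We show that $P$ is $(\pi',n+1)$-large, so that $P\in\mathcal F_{n+1,u'_{n+2}}\subseteq\mathcal P$.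

By (L3) it suffices to show that $P|u'_{l'}$ is $(\pi',n+1)$-large for each $l'\ge l+1$. Write $\partial'$ and $\theta'$ for the operators and quotas of $\pi'$, and put $D_{l'}=P|u'_{l'}$ and $D_h=\partial'_{h,n+1}D_{h+1}$ for $l\le h<l'$. Choose $i\in I$ with $k^i_{j+1}\ge u'_{l'}$ and $P_i|u'_{l'}=P|u'_{l'}$, and let $B=P_i|u^i_{l+1}$. Fix a thread $z\ne z^*$ of epoch $l$ and let $R_m=B^{z,n}_m$, computed in $\pi_i$, for $u_l\le m\le u'_{l'}$. These sets have three properties.
\begin{itemize}
\item[(1)] $R_{u'_{l'}}\subseteq P_i|u'_{l'}=D_{l'}$, by Lemma~\ref{lem:basic}(c).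
\item[(2)] For $k_j\le m<u'_{l'}$, the level $m$ belongs to stage $j+1$ of epoch $l$ of $\pi_i$, where $z$ is free. So each $v\in R_m$ has at least $\max(1,2^{m-n})$ successors in $R_{m+1}$, and this number is at least $\theta'_{n+1}(y,m)$ for every thread $y$ of the epoch of $\pi'$ containing $m$.
\item[(3)] For $u_l\le m<k_j$, the thread $z$ is frozen at $m$ in $\pi_i$ exactly when it is frozen at $m$ in $\pi'$. So each $v\in R_m$ has at least $\theta'_n(z,m)\ge\theta'_{n+1}(z,m)$ successors in $R_{m+1}$.
\end{itemize}
We claim that $R_{u'_h}\subseteq D_h$ for $l+1\le h\le l'$. For $h=l'$ this is (1). Suppose $R_{u'_{h+1}}\subseteq D_{h+1}$ with $h\ge l+1$. The levels of epoch $h$ of $\pi'$ lie in $[k_j,u'_{l'})$, so (2) and Lemma~\ref{lem:basic}(a) show that all $2^h$ threads of this epoch are $(n+1)$-good for $D_{h+1}$ at every node of $R_{u'_h}$. Hence $R_{u'_h}\subseteq D_h$. In epoch $l$ of $\pi'$, properties (2) and (3) and Lemma~\ref{lem:basic}(a) show that the thread $z$ is $(n+1)$-good for $D_{l+1}$ at every node of $R_{u_l}$.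

Now let $s\in\partial_{l,n}B$, computed in $\pi_i$, and let $Z$ be the set of threads that are $n$-good for $B$ at $s$. Since $l\ge n+1$, we have $|Z|\ge2^{l-n}\ge2$, so $|Z\setminus\{z^*\}|\ge|Z|/2\ge2^{l-(n+1)}$. By the previous paragraph every $z\in Z\setminus\{z^*\}$ is $(n+1)$-good for $D_{l+1}$ at $s$ in $\pi'$, so $s\in D_l$. Thus $\partial_{l,n}B\subseteq D_l$. Since $B$ is $(\pi_i,n)$-large and $\pi_i,\pi'$ agree below epoch $l$, monotonicity gives
\[
\langle\rangle\in\partial'_{0,n}\cdots\partial'_{l-1,n}(\partial_{l,n}B)\subseteq\partial'_{0,n+1}\cdots\partial'_{l-1,n+1}D_l,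
\]
and the right side is $\partial'_{0,n+1}\cdots\partial'_{l'-1,n+1}(P|u'_{l'})$.
\end{proof}

\subsection{$\mathcal I_T$ is a $\sigma$-ideal}

\begin{proposition}\label{prop:IT}
$\mathcal I_T$ belongs to $\mathfrak S$ and contains all singletons.
\end{proposition}

\begin{proof}
By (L1) and Lemma~\ref{lem:closure}, $\mathcal I_T$ is hereditary and $G_\delta$, hence analytic. A $(\pi,n)$-large set $P$ satisfies $\langle\rangle\in P|0$, so it is nonempty, and $\emptyset\in\mathcal I_T$.

\emph{Finite unions.} Let $K\cup L$ be $(\pi,n)$-large; we show that $K$ or $L$ is in $\mathcal P$. Fix $l$. Put $B_l=K|u_l$ and $C_l=L|u_l$, and for $h<l$ put $B_h=\partial_{h,n+1}B_{h+1}$ and $C_h=\partial_{h,n+1}C_{h+1}$. By downward induction, $\partial_{h,n}\cdots\partial_{l-1,n}((K\cup L)|u_l)\subseteq B_h\cup C_h$: this is an equality for $h=l$, and applying $\partial_{h,n}$ to the inclusion for $h+1$ gives a subset of $\partial_{h,n}(B_{h+1}\cup C_{h+1})\subseteq B_h\cup C_h$ by parts (b) and (d) of Lemma~\ref{lem:basic}. The loss is one unit of $n$ in total, not one per epoch. For $h=0$ we find that $K|u_l$ or $L|u_l$ is $(\pi,n+1)$-large.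 One alternative, say the first, holds for infinitely many $l$, so $K$ is $(\pi,n+1)$-large by (L3), and $K\in\mathcal F_{n+1,u_{n+2}}$. Thus $\mathcal I_T$ is closed under finite unions, and by Lemma~\ref{lem:sigma} it is a $\sigma$-ideal.

\emph{Singletons.} Let $P$ be $(\pi,n)$-large and $l=n+1$. By (L2) there is $s\in\partial_{l,n}(P|u_{l+1})$. At least $2^{l-n}=2$ threads are good at $s$, and one of them is free at the level $m=u_l\ge n+1$. So at least $2^{m-n}\ge2$ successors of $s$ have extensions in $P|u_{l+1}$, and $P$ has at least two points. This is where the growth of the number of successors is used.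

\emph{Non-local compactness.} Since $\bigcup\mathcal I_T=\Omega$, local compactness would give $\mathcal I_T=K(\Omega)$ by Lemma~\ref{lem:loccomp}. But $\mathcal P\neq\emptyset$ by Remark~\ref{rem:q}.
\end{proof}

\section{A Tukey reduction bounds the rank of $T$}\label{sec:bound}

The tree $T$ and the ideal $\mathcal I_T$ are as in Section~\ref{sec:IT}. The goal is the following inequality.

\begin{proposition}\label{prop:bound}
Let $\mathcal J\in\mathfrak S$ be on a zero-dimensional compact metric space $Y$, with a fixed presentation. If $\mathcal I_T\le_T\mathcal J$, then $\operatorname{rk}(T)\le\rho(\mathcal J)$.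
\end{proposition}

\subsection{Runs}
A run is the play of Section~\ref{sub:play} with $2^l$ threads.

\begin{definition}\label{def:run}
Let $l\in\mathbb N$ and $A\subseteq\Sigma_u$. A \emph{run of epoch $l$ from $A$} consists of levels $u=k_0<\dots<k_r$ and sets $N^z_i\subseteq\Sigma_{k_i}$, for $z<2^l$ and $i\le r$, such that $N^z_0=A$ and, for $1\le i\le r$: if $z\not\equiv i\pmod{2^l}$, then $N^z_i$ is the set of all extensions in $\Sigma_{k_i}$ of members of $N^z_{i-1}$; if $z\equiv i\pmod{2^l}$, then $N^z_i$ consists of exactly one extension in $\Sigma_{k_i}$ of each member of $N^z_{i-1}$. The \emph{outcome} of the run is $A'=\bigcup_zN^z_r$.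
\end{definition}

In a run, $N^z_j|k_i=N^z_i$ for $i\le j$. In particular $A'|u=A$.

\begin{lemma}\label{lem:run}
If $r\ge1$ and epoch $l$ is given the stage levels $k_0<\dots<k_r$ of a run from $A$ with outcome $A'$, then $A\subseteq\partial_{l,0}A'$.
\end{lemma}

\begin{proof}
Fix $z$ and let $R_m=N^z_r|m$ for $u\le m\le k_r$. Let $v\in R_m$ with $k_{i-1}\le m<k_i$. Being a restriction of a member of $N^z_r$, it has a successor in $R_{m+1}$. Suppose $z$ is free in stage $i$ and let $v'$ be any successor of $v$. An extension of $v'$ of level $k_i$ extends $v|k_{i-1}\in N^z_{i-1}$, so it lies in $N^z_i=N^z_r|k_i$, and $v'\in R_{m+1}$. So $v$ has all its $2^m$ successors in $R_{m+1}$. By Lemma~\ref{lem:basic}(a), $z$ is $0$-good for $A'$ at every node of $R_u=A$. This holds for all $2^l$ threads.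
\end{proof}

\subsection{The identity map}
The case $\mathcal J=\mathcal I_T$, with the identity as Tukey map and a well-chosen presentation, shows the mechanism with two threads.

\begin{example}\label{ex:identity}
Let $\mathcal H_m=\bigcup_{n,q\le m}\overline{\mathcal F_{n,q}}$. The closure of an upward closed family is upward closed: if $P_i\to P\subseteq Q$, then $P_i\cup Q\to Q$. So by Lemma~\ref{lem:closure} the sets $\mathcal U_m=K(\Omega)\setminus\mathcal H_m$ form a presentation of $\mathcal I_T$. Let $q=\max(1,c_0)$ and fix a node $s$ of level $k_0=q$. For $t\in T$ of length $i$ carry out $i$ stages of the play of Section~\ref{sub:play} with $k_a\ge t(a)$, by recursion on $T$, so that the play for $t$ continues the play for $t|(i-1)$; let $\varphi(t)=(O_1,\dots,O_i)$. The play is a run of epoch $1$ from $\{s\}$: for $z\equiv a\pmod2$ take $N^z_a=O_a|k_a$ and $N^{1-z}_a=O_{a-1}|k_a$. After $a\ge 2$ stages the outcome $A'$ satisfies $[A']=O_a\cup O_{a-1}$. Let $\pi$ have a trivial epoch $0$, so that $u_1=q$; stage levels $k_0,\dots,k_a$ and label $t|a$ in epoch $1$; and trivial epochs afterward. Then $\{s\}$ is $(\pi,0)$-large,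 $A'$ is $(\pi,0)$-large by Lemma~\ref{lem:run} and (L2), and $O_a\cup O_{a-1}\in\mathcal F_{0,q}\subseteq\mathcal H_q$ by (L4). So $\varphi$ maps $T$ into $\mathcal T_{q,2}$ and preserves proper extension, and $\operatorname{rk}(T)\le\operatorname{rk}(\mathcal T_{q,2})$ by (R1).
\end{example}

The example also shows that well-foundedness of $T$, which entered only in Case~1 of Lemma~\ref{lem:closure}, cannot be dropped there: if the lemma held for a tree $T$ with an infinite branch, the same $\varphi$ would map that branch to an infinite branch of $\mathcal T_{q,2}$, contradicting Lemma~\ref{lem:rho}.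

For a general Tukey map two things are missing. The play used continuity, in passing from points $x_w$ to neighborhoods $[x_w|k_a]$, and it used that all the unions fall into a single $\mathcal H_m$. We recover the first on a dense $G_\delta$ set and the second on an open set of compact sets. For the rest of the section, $\mathcal J$, $Y$, $(\mathcal U_a)$ and $\mathcal H_m=K(Y)\setminus\mathcal U_m$ are as in Proposition~\ref{prop:bound}, and $\mathcal I_T\le_T\mathcal J$.

\subsection{Replacing the Tukey map by a continuous map}

\begin{lemma}\label{lem:select}
There are a dense $G_\delta$ set $G\subseteq\Omega$ and a continuous map $h\colon G\to K(Y)$ with values in $\mathcal J$ such that the formula $\hat h(P)=\bigcup_{x\in P}h(x)$ defines a continuous map $\hat h\colon K(G)\to K(Y)$ with $\hat h(P)\notin\mathcal J$ for all $P\in\mathcal P\cap K(G)$.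
\end{lemma}

\begin{proof}
Let $f\colon\mathcal I_T\to\mathcal J$ be a Tukey map. Since $\mathcal J$ is not locally compact, $\mathcal J\ne\{\emptyset\}$; this is the only use of that hypothesis in Proposition~\ref{prop:bound}. Fix a nonempty $L_0\in\mathcal J$. The map $K\mapsto f(K)\cup L_0$ is again a Tukey map, since a bound for the sets $f(K)\cup L_0$ is a bound for the sets $f(K)$. So we may assume that all values of $f$ are nonempty. Since $\mathcal I_T$ contains all singletons, $f_0(x)=f(\{x\})$ is defined on $\Omega$.

The function $f_0$ has no regularity, but the closure $\Gamma$ of its graph in $\Omega\times K(Y)$ is a closed set. As $\emptyset$ is isolated in $K(Y)$, second coordinates of points of $\Gamma$ are nonempty. The set $\Gamma\cap(\Omega\times\mathcal J)$ is $G_\delta$ by Theorem~\ref{thm:KLW}, and it projects onto $\Omega$ because it contains the graph of $f_0$. By the Jankov--von Neumann theorem there is a Baire measurable $h\colon\Omega\to K(Y)$ with $(x,h(x))\in\Gamma$ and $h(x)\in\mathcal J$ for all $x$. Let $G$ be a dense $G_\delta$ set on which $h$ is continuous, and restrict $h$ to $G$.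

For clopen $O\subseteq Y$ the set $G_O=\{x\in G:h(x)\cap O\ne\emptyset\}$ is clopen in $G$. Let $P\in K(G)$ and $y\notin\hat h(P)$. For each $x\in P$ there is a clopen $O_x\ni y$ with $x\notin G_{O_x}$. Finitely many of the sets $G\setminus G_{O_x}$ cover $P$, and the intersection of the corresponding $O_x$ is a neighborhood of $y$ disjoint from $\hat h(P)$. So $\hat h(P)$ is compact. Moreover $\hat h(P)\cap O\ne\emptyset$ if and only if $P\cap G_O\ne\emptyset$, and this condition on $P$ is clopen in $K(G)$. Hence $\hat h$ is continuous.

Finally, let $P\in K(G)$ be nonempty with $L=\hat h(P)\in\mathcal J$; we show $P\in\mathcal I_T$. Let $\{x_i:i\in\mathbb N\}$ be dense in $P$. Since $(x_i,h(x_i))\in\Gamma$, there are points $y_{i,r}\in\Omega$ with $y_{i,r}\to x_i$ as $r\to\infty$ and $d_H(f_0(y_{i,r}),h(x_i))\le2^{-i-r}$. As $h(x_i)\subseteq L$, every point of $f_0(y_{i,r})$ is within $2^{-i-r}$ of $L$. The set $L_*=L\cup\bigcup_{i,r}f_0(y_{i,r})$ is compact: a sequence in $L_*$ either has infinitely many terms in one of the compact sets $L$, $f_0(y_{i,r})$, or its terms eventually come from pairs with $i+r\to\infty$, and then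 its accumulation points lie in $L$. Being a countable union of members of $\mathcal J$, the set $L_*$ is in $\mathcal J$, and it bounds all $f(\{y_{i,r}\})$. Since $f$ is a Tukey map, some $M\in\mathcal I_T$ contains all $y_{i,r}$. Then $M$ contains all $x_i$, so $P\subseteq M$ and $P\in\mathcal I_T$.
\end{proof}

We now control only compact subsets of $G$, and the clopen sets supplied by (L4) need not lie in $G$. The next lemma is the substitute: freezing each thread once per epoch shrinks the set into $G$ without destroying largeness.

\begin{lemma}\label{lem:inG}
Let $G\subseteq\Omega$ be a dense $G_\delta$ set. Let $\pi$ be a partial pattern of length $l\ge1$ with $u_1\le q$, and let $A\subseteq\Sigma_{u_l}$ be $(\pi,0)$-large. Then there is $P\in\mathcal F_{0,q}\cap K(G)$ with $P|u_l=A$.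
\end{lemma}

\begin{proof}
Write $G=\bigcap_jG_j$ with $G_j$ open and decreasing. Put $A_l=A$. We define recursively, for $j\ge l$, epoch $j$ of an extension of $\pi$ and a set $A_{j+1}\subseteq\Sigma_{u_{j+1}}$. By (R4) there is $t\in T$ of length $2^j$; this is where $\operatorname{rk}(T)\ge\omega$ is used. Perform a run of epoch $j$ from $A_j$ with $2^j$ stages as follows. In stage $i$, with $z\equiv i\pmod{2^j}$, choose $x_w\in G\cap[w]$ for each $w\in N^z_{i-1}$, then choose $k_i>k_{i-1}$ with $k_i\ge t(i)$ and $[x_w|k_i]\subseteq G_j$ for these finitely many $w$, and put $N^z_i=\{x_w|k_i:w\in N^z_{i-1}\}$. Give epoch $j$ these stage levels and the label $t$, and let $A_{j+1}$ be the outcome. Each thread $z$ is frozen in one stage $i$, and every member of $N^z_{2^j}$ extends a member of $N^z_i$; so $[A_{j+1}]\subseteq G_j$.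

Call the resulting pattern $\pi$ again; as $l\ge1$, it still has $u_1\le q$. Let $P=\bigcap_{j\ge l}[A_j]$, a compact subset of $G$. Since $A_{j+1}|u_j=A_j$, the sets $[A_j]$ decrease and every node of $A_j$ extends to a point of $P$, so $P|u_j=A_j$ for $j\ge l$. By Lemma~\ref{lem:run} and (L2), each $A_j$ is $(\pi,0)$-large. By (L3), $P\in\mathcal F_{0,q}$.
\end{proof}

\subsection{Localization}
Fix $G$, $h$, $\hat h$ as in Lemma~\ref{lem:select}, and let $q=\max(1,c_0)$.

\begin{lemma}\label{lem:local}
There are $m\in\mathbb N$, a partial pattern $\pi^0$ of length $l\ge1$ with $u_1\le q$, and a $(\pi^0,0)$-large set $A\subseteq\Sigma_{u_l}$ such that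
\begin{equation}\label{eq:star}
P\in\mathcal F_{0,q}\cap K(G)\ \text{ and }\ P|u_l=A\quad\Longrightarrow\quad\hat h(P)\in\mathcal H_m.
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathcal F^*=\overline{\mathcal F_{0,q}}\cap K(G)$. It is $G_\delta$ in $K(\Omega)$ by (K3), hence Polish. It is nonempty by Lemma~\ref{lem:inG}, applied to a trivial epoch $0$, for which $u_1=q$, and to $\Sigma_q$. By Lemma~\ref{lem:closure}, $\mathcal F^*\subseteq\mathcal P$, so $\hat h(P)\notin\mathcal J$ for all $P\in\mathcal F^*$. Thus $\mathcal F^*$ is the union of the relatively closed sets $\{P\in\mathcal F^*:\hat h(P)\in\mathcal H_m\}$, $m\in\mathbb N$. By the Baire category theorem there are $m$ and an open $\mathcal V\subseteq K(\Omega)$ that meets $\mathcal F^*$ and satisfies $\hat h(P)\in\mathcal H_m$ for all $P\in\mathcal V\cap\mathcal F^*$. Since $\mathcal V$ meets the closure of $\mathcal F_{0,q}$, there is $P_0\in\mathcal V\cap\mathcal F_{0,q}$. Choose $d$ with $\{P:P|d=P_0|d\}\subseteq\mathcal V$, a pattern with $u_1\le q$ for which $P_0$ is large with $n=0$, and $l\ge1$ with $u_l\ge d$. Let $\pi^0$ consist of the first $l$ epochs of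 this pattern and let $A=P_0|u_l$. If $P|u_l=A$, then $P|d=P_0|d$ and $P\in\mathcal V$, which gives \eqref{eq:star}.
\end{proof}

We have no control over $l$. The play must take place in epoch $l$, with $2^l$ threads, and this is why $\rho(\mathcal J)$ involves all $p$ and not only $p=2$.

\subsection{Mapping $T$ into $\mathcal T_{m,p}$}

\begin{proof}[Proof of Proposition~\ref{prop:bound}]
Let $m,\pi^0,l,A$ be as in Lemma~\ref{lem:local} and $p=2^l$. For each $t\in T$, of length $i$ say, we construct a run of epoch $l$ from $A$ with levels $u_l=k_0<\dots<k_i$ and sets $N^z_a$, together with clopen sets $O_1,\dots,O_i\subseteq Y$, such that for $1\le a\le i$: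
\begin{itemize}
\item[(i)] $k_a\ge t(a)$;
\item[(ii)] $O_a\in\mathcal U_a$, and $O_a\subseteq O_{a-p}$ if $a>p$;
\item[(iii)] if $z\equiv a\pmod p$, then $h(x)\subseteq O_a$ for all $x\in G\cap[N^z_a]$.
\end{itemize}
The construction is by recursion on $T$: for $t=\langle\rangle$ there is only $k_0=u_l$ and $N^z_0=A$, and the objects for $t$ of length $a\ge1$ are those for $t|(a-1)$ together with a new stage $a$.

Let $z\equiv a\pmod p$. For each $w\in N^z_{a-1}$ choose $x_w\in G\cap[w]$. The finite union $M=\bigcup_wh(x_w)$ is in $\mathcal J\subseteq\mathcal U_a$, so by (K5) there is a clopen $C\supseteq M$ with $C\in\mathcal U_a$. If $a\le p$, let $O_a=C$. If $a>p$, then each $w\in N^z_{a-1}$ extends a member of $N^z_{a-p}$ and $z\equiv a-p$, so (iii) for $a-p$ gives $M\subseteq O_{a-p}$; let $O_a=C\cap O_{a-p}$, which is in $\mathcal U_a$ because $\mathcal U_a$ is hereditary. In both cases $M\subseteq O_a$ and (ii) holds. The set $\{L:L\subseteq O_a\}$ is an open neighborhood of each $h(x_w)$, so by continuity of $h$ at the finitely many points $x_w$ there is $k_a>k_{a-1}$ with $k_a\ge t(a)$ and $h(x)\subseteq O_a$ for all $w$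 and all $x\in G\cap[x_w|k_a]$. Put $N^z_a=\{x_w|k_a:w\in N^z_{a-1}\}$; the sets $N^y_a$ for the free threads $y$ are determined by Definition~\ref{def:run}. This gives (i) and (iii).

Let $\varphi(t)=(O_1,\dots,O_i)$. Condition (T1) is (ii). We verify (T2) for $a=i\ge p$; the smaller values of $a$ are the same statement for the initial segments of $t$. Let $W=O_i\cup\dots\cup O_{i-p+1}$. Extend $\pi^0$ to a partial pattern $\pi^1$ of length $l+1$ by giving epoch $l$ the stage levels $k_0<\dots<k_i$ and the label $t$, which (i) permits. Let $A'$ be the outcome of the run. By Lemma~\ref{lem:run} and (L2), $A'$ is $(\pi^1,0)$-large. By Lemma~\ref{lem:inG} there is $P\in\mathcal F_{0,q}\cap K(G)$ with $P|k_i=A'$. Then $P|u_l=A'|u_l=A$, so $\hat h(P)\in\mathcal H_m$ by \eqref{eq:star}. Let $x\in P$, and let $z$ be a thread with $x|k_i\in N^z_i$. Among the $p$ consecutive numbers $i-p+1,\dots,i$, all at least $1$, there is $a\equiv z\pmod p$. Then $x|k_a\in N^z_a$ and $x\in G$, so $h(x)\subseteq O_a\subseteq W$ by (iii). Hence $\hat h(P)\subseteq W$, and $W\in\mathcal H_m$ because $\mathcal H_m$ is upward closed.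

So $\varphi$ maps $T$ into $\mathcal T_{m,p}$, and $t\subsetneq t'$ implies $\varphi(t)\subsetneq\varphi(t')$ by construction. By (R1), $\operatorname{rk}(T)\le\operatorname{rk}(\mathcal T_{m,p})\le\rho(\mathcal J)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathcal J\in\mathfrak S$. By Lemma~\ref{lem:cantor} there is $\mathcal J'\in\mathfrak S$ on $2^{\mathbb N}$ with $\mathcal J\le_T\mathcal J'$. Fix a presentation of $\mathcal J'$; then $\rho(\mathcal J')<\omega_1$ by Lemma~\ref{lem:rho}. By (R3) there is a well-founded tree $T$ on $\mathbb N$ with $\operatorname{rk}(T)>\max(\omega,\rho(\mathcal J'))$. By Proposition~\ref{prop:IT}, $\mathcal I_T$ is a member of $\mathfrak S$ on the zero-dimensional space $\Omega$ and contains all singletons. By Proposition~\ref{prop:bound}, $\mathcal I_T\not\le_T\mathcal J'$, and therefore $\mathcal I_T\not\le_T\mathcal J$.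
\end{proof}

\section{A cofinal chain of length $\omega_1$}\label{sec:chain}

Let $Y=2^{\mathbb N}$ and let $\mathcal C$ be the countable algebra of clopen subsets of $Y$. By (K5), an open hereditary family $\mathcal U\subseteq K(Y)$ is determined by $\mathcal U\cap\mathcal C$, so a presentation is coded by a sequence of subsets of $\mathcal C$. By Lemma~\ref{lem:sigma}, the coded family is a $\sigma$-ideal once it is closed under the union of two sets, and we express this by the well-foundedness of trees. Well-foundedness cannot be tested on finitely many coordinates of the code, but the statement that a given function is strictly decreasing along a tree can. We therefore make such functions part of the code.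

\subsection{Codes}
Let $\mathrm{Seq}$ be the countable set of finite sequences $\sigma=((O_0,O'_0),\dots,(O_{i-1},O'_{i-1}))$ of pairs from $\mathcal C$. For $\mathcal O=(\mathcal O_n)_{n\in\mathbb N}$ with $\mathcal O_n\subseteq\mathcal C$, let $\mathcal S_n(\mathcal O)$ be the tree of those $\sigma\in\mathrm{Seq}$ with $O_0\supseteq O_1\supseteq\cdots$, $O'_0\supseteq O'_1\supseteq\cdots$, and $O_a,O'_a\in\mathcal O_a$ and $O_a\cup O'_a\notin\mathcal O_n$ for all $a<i$. For an infinite countable ordinal $\xi$ let $E_\xi$ be the set of pairs $e=(\mathcal O,(r_n)_{n\in\mathbb N})$, with $r_n\colon\mathrm{Seq}\to\xi$, such that for all $n$: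
\begin{itemize}
\item[(E1)] $\emptyset\in\mathcal O_n$; if $C,C'\in\mathcal C$ and $C\subseteq C'\in\mathcal O_n$, then $C\in\mathcal O_n$; and $\mathcal O_{n+1}\subseteq\mathcal O_n$;
\item[(E2)] if $\sigma\subsetneq\sigma'$ are both in $\mathcal S_n(\mathcal O)$, then $r_n(\sigma')<r_n(\sigma)$.
\end{itemize}
Give $\xi$ the discrete topology. Whether $\sigma\in\mathcal S_n(\mathcal O)$ depends on finitely many coordinates of $\mathcal O$, so each instance of (E1) and (E2) is a clopen condition. Hence $E_\xi$ is closed in $(2^{\mathcal C})^{\mathbb N}\times(\xi^{\mathrm{Seq}})^{\mathbb N}$ and is a zero-dimensional Polish space. If $\xi\le\eta$, then $E_\xi$ is a closed subspace of $E_\eta$. For $e\in E_\xi$ write $\mathcal O^e_n$ for its components and let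
\[
\mathcal I_e=\{K\in K(Y):\text{for every $n$ there is $C\in\mathcal O^e_n$ with }K\subseteq C\}.
\]
This family is hereditary, contains $\emptyset$, and does not depend on $(r_n)$ or $\xi$.

\begin{lemma}\label{lem:codes}
\begin{itemize}
\item[(a)] For $e\in E_\xi$, the family $\mathcal I_e$ is closed under finite unions.
\item[(b)] For every $\mathcal I\in\mathfrak S$ on $Y$ there are $\xi$ and $e\in E_\xi$ with $\mathcal I_e=\mathcal I$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $K,K'\in\mathcal I_e$ and suppose that for some $n$ no member of $\mathcal O^e_n$ contains $K\cup K'$. Choose $C_a\in\mathcal O^e_a$ with $K\subseteq C_a$ and put $O_a=C_0\cap\dots\cap C_a$; by (E1), $O_a\in\mathcal O^e_a$. Define $O'_a\supseteq K'$ in the same way. Since $O_a\cup O'_a\supseteq K\cup K'$, it is not in $\mathcal O^e_n$. So the pairs $(O_a,O'_a)$ form an infinite branch of $\mathcal S_n(\mathcal O^e)$, along which $r_n$ is a strictly decreasing sequence of ordinals by (E2), which is impossible.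

(b) Let $(\mathcal U_n)$ be a presentation of $\mathcal I$ and $\mathcal O_n=\mathcal U_n\cap\mathcal C$. Then (E1) holds. By (K5) and heredity, $K\in\mathcal U_n$ if and only if $K\subseteq C$ for some $C\in\mathcal O_n$. Each $\mathcal S_n(\mathcal O)$ is well-founded. Indeed, for an infinite branch the sets $K=\bigcap_aO_a$ and $K'=\bigcap_aO'_a$ lie in every $\mathcal U_a$, so $K\cup K'\in\mathcal I$; but $K\cup K'$ is the limit of the decreasing sets $O_a\cup O'_a\notin\mathcal U_n$, so $K\cup K'\notin\mathcal U_n$. By (R2) there is an infinite countable $\xi$ exceeding $\operatorname{rk}(\mathcal S_n(\mathcal O))$ for all $n$. Let $r_n$ be the rank function on $\mathcal S_n(\mathcal O)$ and $0$ elsewhere. Then $e=(\mathcal O,(r_n))\in E_\xi$ and $\mathcal I_e=\bigcap_n\mathcal U_n=\mathcal I$.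
\end{proof}

\subsection{The ideals $\mathcal J_\xi$}
Fix an embedding of $E_\xi$ into $M_\xi=2^{\mathbb N}$ and identify $E_\xi$ with its image, which is a $G_\delta$ set. For $L\subseteq M_\xi\times Y$ let $L_e=\{y:(e,y)\in L\}$, and put
\[
\mathcal J_\xi=\{L\in K(M_\xi\times Y):L\subseteq E_\xi\times Y\text{ and }L_e\in\mathcal I_e\text{ for all }e\in E_\xi\}.
\]

\begin{lemma}\label{lem:Jxi}
$\mathcal J_\xi$ is a $G_\delta$, hence analytic, $\sigma$-ideal of compact sets on $M_\xi\times Y$.
\end{lemma}

\begin{proof}
The family $\mathcal J_\xi$ is hereditary and contains $\emptyset$, and it is closed under finite unions by Lemma~\ref{lem:codes}(a), since $(L\cup L')_e=L_e\cup L'_e$. By Lemma~\ref{lem:sigma} it remains to show that it is $G_\delta$. The set $\mathcal G=K(E_\xi\times Y)$ is $G_\delta$ by (K3). Let $\mathcal B_n$ be the set of $L\in\mathcal G$ for which there is $e\in E_\xi$, a \emph{witness}, such that no member of $\mathcal O^e_n$ contains $L_e$. Then $\mathcal J_\xi=\mathcal G\setminus\bigcup_n\mathcal B_n$, so it suffices to show that $\mathcal B_n$ is closed in $\mathcal G$.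

Let $L^i\in\mathcal B_n$ with witnesses $e_i$, and let $L^i\to L\in\mathcal G$. Since $\emptyset\in\mathcal O^{e_i}_n$, the section $(L^i)_{e_i}$ is nonempty, so $L^i$ contains a point with first coordinate $e_i$. After passing to a subsequence these points converge to a point of $L$, by (K1); so $e_i\to e$, and $e\in E_\xi$ because $L\in\mathcal G$. Suppose $L_e\subseteq C\in\mathcal O^e_n$. Convergence in $E_\xi$ gives $C\in\mathcal O^{e_i}_n$ for all large $i$, so for these $i$ there is $y_i\in(L^i)_{e_i}\setminus C$. A subsequence of $(y_i)$ converges to some $y\notin C$, and $(e,y)\in L$ by (K1), contradicting $L_e\subseteq C$. So $e$ is a witness for $L$.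
\end{proof}

\begin{lemma}\label{lem:Jprops}
\begin{itemize}
\item[(a)] If $\xi\le\eta$, then $\mathcal J_\xi\le_T\mathcal J_\eta$.
\item[(b)] Every member of $\mathfrak S$ is Tukey reducible to $\mathcal J_\xi$ for some $\xi$.
\item[(c)] There is $\xi_0<\omega_1$ such that $\mathcal J_\xi\in\mathfrak S$ for all countable $\xi\ge\xi_0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A member $L$ of $\mathcal J_\xi$ is a compact subset of $E_\xi\times Y\subseteq E_\eta\times Y$, and its sections at points of $E_\eta\setminus E_\xi$ are empty; so $L$ may be regarded as a member of $\mathcal J_\eta$. This map is a Tukey map. If $L^*\in\mathcal J_\eta$ contains all members of a family in $\mathcal J_\xi$, then so does $L^*\cap(E_\xi\times Y)$, which is compact because $E_\xi$ is closed in $E_\eta$, and which belongs to $\mathcal J_\xi$.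

(b) By Lemma~\ref{lem:cantor} it suffices to treat $\mathcal I\in\mathfrak S$ on $Y$, and by Lemma~\ref{lem:codes}(b), $\mathcal I=\mathcal I_e$ for some $\xi$ and $e\in E_\xi$. The map $K\mapsto\{e\}\times K$ sends $\mathcal I_e$ into $\mathcal J_\xi$. It is a Tukey map, since $\{e\}\times K\subseteq L\in\mathcal J_\xi$ implies $K\subseteq L_e\in\mathcal I_e$.

(c) By Proposition~\ref{prop:IT} and Lemma~\ref{lem:cantor} there is a member of $\mathfrak S$ on $Y$, and by Lemma~\ref{lem:codes}(b) it equals $\mathcal I_e$ for some $\xi_0$ and $e\in E_{\xi_0}$. Let $\xi\ge\xi_0$, so that $e\in E_\xi$. The map $K\mapsto\{e\}\times K$ is a homeomorphism of $\mathcal I_e$ onto $\mathcal J_\xi\cap K(\{e\}\times Y)$, which is closed in $\mathcal J_\xi$. A closed subspace of a locally compact space is locally compact, so $\mathcal J_\xi$ is not locally compact. Now apply Lemma~\ref{lem:Jxi}.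
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\xi_0\le\zeta<\omega_1$. By Theorem~\ref{thm:A} there is $\mathcal I\in\mathfrak S$ with $\mathcal I\not\le_T\mathcal J_\zeta$, and by parts (a) and (b) of Lemma~\ref{lem:Jprops} there is a countable $\eta(\zeta)>\zeta$ with $\mathcal I\le_T\mathcal J_{\eta}$ for all countable $\eta\ge\eta(\zeta)$. For such $\eta$ we have $\mathcal J_\zeta\le_T\mathcal J_\eta$, while $\mathcal J_\eta\le_T\mathcal J_\zeta$ would give $\mathcal I\le_T\mathcal J_\zeta$; so $\mathcal J_\zeta<_T\mathcal J_\eta$.

By recursion on $\gamma<\omega_1$ choose a countable ordinal $\xi^*_\gamma$ larger than $\xi_0$, than $\gamma$, and than the countably many ordinals $\eta(\xi^*_\beta)$, $\beta<\gamma$. Put $\mathcal J^*_\gamma=\mathcal J_{\xi^*_\gamma}\in\mathfrak S$. Then $\mathcal J^*_\beta<_T\mathcal J^*_\gamma$ for $\beta<\gamma$. If $\mathcal I\in\mathfrak S$ and $\mathcal I\le_T\mathcal J_\xi$, then $\mathcal I\le_T\mathcal J^*_\xi$ because $\xi^*_\xi>\xi$. So the chain is cofinal, and the cofinality of $\mathfrak S$ is at most $\aleph_1$.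

Let $\mathcal I_j\in\mathfrak S$ for $j\in\mathbb N$, with $\mathcal I_j\le_T\mathcal J^*_{\gamma_j}$, and let $\gamma=\sup_j\gamma_j<\omega_1$. Then $\mathcal I_j\le_T\mathcal J^*_\gamma<_T\mathcal J^*_{\gamma+1}$, and $\mathcal J^*_{\gamma+1}\le_T\mathcal I_j$ would give $\mathcal J^*_{\gamma+1}\le_T\mathcal J^*_\gamma$. So $\mathcal J^*_{\gamma+1}$ is a strict upper bound of the family and is not reducible to any of its members. Hence no countable family is cofinal, and the cofinality of $\mathfrak S$ is exactly $\aleph_1$.
\end{proof}

\begin{thebibliography}{9}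

\bibitem{KLW}
Kechris, Louveau and Woodin, \emph{The structure of $\sigma$-ideals of compact sets}, Trans. AMS 301 (1987).

\bibitem{Solecki}
S{\l}awomir Solecki, \emph{Tukey reduction among analytic directed orders}, arXiv:1502.04426 (2015).

\end{thebibliography}
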